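# Real points of Deligne–Mumford stacks, inertia, and a Smith–Thom inequality that fails

## 1. The line modulo a sign

Let the group $\{\pm1\}$ act on the real affine line by $u\mapsto -u$, and let $\mathcal X=[\mathbb A^1_{\mathbb R}/\pm1]$. What are its real points?

A real point is a complex point together with a way to identify it with its own conjugate. Here this means a pair $(u,\gamma)$ with $u\in\mathbb C$, $\gamma\in\{\pm1\}$ and $\gamma\bar u=u$. For $\gamma=1$ we get the real axis, for $\gamma=-1$ the imaginary axis. An element $\delta\in\{\pm1\}$ identifies $(u,\gamma)$ with $(\delta u,\gamma)$ and does not change $\gamma$. So the space of isomorphism classes of real points is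
$$|\mathcal X(\mathbb R)|=\mathbb R/{\pm1}\ \sqcup\ i\mathbb R/{\pm1},$$
two disjoint closed half-lines. The two origins $(0,1)$ and $(0,-1)$ are different points.

Write $h(T)=\sum_i\dim_{\mathbb Z/2}\mathrm H^i(T,\mathbb Z/2)$. Then $h(|\mathcal X(\mathbb R)|)=2$. For a real algebraic variety $X$ the classical Smith–Thom inequality says $h(X(\mathbb R))\le h(X(\mathbb C))$. The obvious analog for $\mathcal X$ would use the coarse space of complex points, which is $\mathbb C$ with coordinate $t=u^2$. But $h(\mathbb C)=1<2$, so this analog is false. The two half-lines map to $t\ge0$ and $t\le 0$, and the excess comes from $t=0$, over which there are two real points.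

At $t=0$ the stabilizer is nontrivial, so let us count stabilizer elements too. Take pairs $(u,\gamma)$ with $\gamma u=u$: all $u$ if $\gamma=1$, and only $u=0$ if $\gamma=-1$. Modulo $\pm1$ we get $\mathbb C\sqcup\{\mathrm{pt}\}$, whose total cohomology is $2$. This space is the coarse space $I_{\mathcal X}$ of the inertia stack, and now there is equality.

So we ask: is the total mod $2$ cohomology of the real points always at most that of $I_{\mathcal X}(\mathbb C)$? This is the conjecture that we study. It comes from Emiliano Ambrosi and Olivier de Gaay Fortman, "Topological groupoids with involution and real algebraic stacks", arXiv:2504.02760 (2025).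

## 2. Real points, coarse spaces and inertia

Let $G=\mathrm{Gal}(\mathbb C/\mathbb R)=\{1,\sigma\}$, and let $\mathcal X$ be a separated Deligne–Mumford (DM) stack of finite type over $\mathbb R$. Cohomology is sheaf cohomology with $\mathbb Z/2=\mathbb F_2$ coefficients; on manifolds it agrees with singular cohomology. Separatedness of a DM stack means that its diagonal is finite. Hence for schemes $T,T'$ over $\mathcal X$, the fiber product $T\times_{\mathcal X}T'$ is finite over $T\times T'$, and in particular is a scheme.

**Real points as descent data.** Since $\mathcal X$ is defined over $\mathbb R$, $\sigma$ acts on the groupoid $\mathcal X(\mathbb C)$. By Galois descent, $\mathcal X(\mathbb R)$ is equivalent to the groupoid of pairs $(x,\varphi)$ with $x\in\mathcal X(\mathbb C)$ and $\varphi:\sigma x\xrightarrow{\sim}x$ satisfying $\varphi\circ\sigma(\varphi)=1$. An isomorphism $(x,\varphi)\to(x',\varphi')$ is an $\alpha:x\to x'$ with $\alpha\varphi=\varphi'\sigma(\alpha)$.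

**Definition (topology).** Let $|\mathcal X(\mathbb R)|$ be the set of isomorphism classes of $\mathcal X(\mathbb R)$, with the finest topology for which $T(\mathbb R)\to|\mathcal X(\mathbb R)|$ is continuous for every scheme $T$ of finite type over $\mathbb R$ and every morphism $T\to\mathcal X$. We call such a $T\to\mathcal X$ a test morphism.

Thus a subset is closed if and only if its preimage in $T(\mathbb R)$ is closed for every test morphism, and a map out of $|\mathcal X(\mathbb R)|$ is continuous if and only if its composite with each $T(\mathbb R)\to|\mathcal X(\mathbb R)|$ is. If $\mathcal X$ is a scheme, $\mathcal X$ itself is a test scheme, so we get the Euclidean topology.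

**Quotient stacks.** Let $\Gamma$ be a finite étale group scheme over $\mathbb R$, that is, a finite group $\Gamma(\mathbb C)$ with an involutive automorphism (or the identity) $\sigma$. Let $\Gamma$ act on a quasi-projective real scheme $U$, and let $\mathcal X=[U/\Gamma]$. This is a separated DM stack: the map $\Gamma\times U\to U\times U$ is finite, because its composite with a projection to $U$ is finite. Torsors over $\mathbb C$ are trivial, so every object of $\mathcal X(\mathbb C)$ is the image of some $u\in U(\mathbb C)$. Isomorphisms from the image of $\bar u$ to that of $u$ are the $\gamma\in\Gamma(\mathbb C)$ with $\gamma\bar u=u$. Hence the real points are given by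
$$\{(u,\gamma)\in U(\mathbb C)\times\Gamma(\mathbb C):\ \gamma\bar u=u,\ \gamma\sigma(\gamma)=1\},\qquad \delta\cdot(u,\gamma)=(\delta u,\ \delta\gamma\sigma(\delta)^{-1}).\tag{1}$$
The set in (1) is the object space of the fixed groupoid, and *$|\mathcal X(\mathbb R)|$ carries the quotient topology from it*. Here is the check. For $\gamma$ with $\gamma\sigma(\gamma)=1$ let $U_\gamma$ be the real form of $U_{\mathbb C}$ with conjugation $u\mapsto\gamma\bar u$. The map $U_{\mathbb C}\to\mathcal X$ descends to $U_\gamma\to\mathcal X$ with descent datum $\gamma$. It is étale, since over $\mathbb C$ it is $U_{\mathbb C}\to\mathcal X_{\mathbb C}$. The space in (1) is $\coprod_\gamma U_\gamma(\mathbb R)$. For a test morphism $T\to\mathcal X$, the scheme $T'=\coprod_\gamma T\times_{\mathcal X}U_\gamma$ is étale over $T$, and $T'(\mathbb R)\to T(\mathbb R)$ is surjective because every real point of $\mathcal X$ comes from some $U_\gamma(\mathbb R)$. So $T'(\mathbb R)\to T(\mathbb R)$ is a surjective local homeomorphism, hence a quotient map. If a subset of $|\mathcal X(\mathbb R)|$ has closed preimage in $\coprod_\gamma U_\gamma(\mathbb R)$, its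 preimage in $T'(\mathbb R)$ is closed, and so is its preimage in $T(\mathbb R)$.

**Coarse space.** By Keel–Mori there is a coarse moduli space $\mathcal X\to M$. It is a separated algebraic space of finite type, the map is proper and a homeomorphism on underlying spaces, and $M(\mathbb C)$ is the set of isomorphism classes of $\mathcal X(\mathbb C)$. With its Euclidean topology $M(\mathbb C)$ is Hausdorff, locally compact, second countable, and locally homeomorphic to complex algebraic sets. So it is metrizable and of finite covering dimension, and the same holds for its closed subsets. For $\mathcal X=[U/\Gamma]$ as above, $M=U/\Gamma$, and $M(\mathbb C)=U(\mathbb C)/\Gamma(\mathbb C)$ with the quotient topology, because $U\to U/\Gamma$ is finite and hence $U(\mathbb C)\to (U/\Gamma)(\mathbb C)$ is closed and surjective.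

**Inertia.** The inertia stack of $\mathcal X$ has as objects the pairs $(x,z)$ with $z\in\mathrm{Aut}(x)$; isomorphisms $(x,z)\to(x',z')$ are isomorphisms $\alpha:x\to x'$ with $\alpha z\alpha^{-1}=z'$. It is finite over $\mathcal X$. Let $I_{\mathcal X}$ be its coarse space. The fiber of $I_{\mathcal X}(\mathbb C)\to M(\mathbb C)$ over $[x]$ is the set of conjugacy classes of $\mathrm{Aut}(x)$. For $\mathcal X=[U/\Gamma]$ the inertia stack is $[J/\Gamma]$ with $J=\{(u,\gamma):\gamma u=u\}$ and $\delta(u,\gamma)=(\delta u,\delta\gamma\delta^{-1})$. Section 1 computed this for $[\mathbb A^1/\pm1]$.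

**Conjecture.** *For every separated DM stack $\mathcal X$ of finite type over $\mathbb R$, $\ h(|\mathcal X(\mathbb R)|)\le h(I_{\mathcal X}(\mathbb C))$.*

We shall use one classical theorem.

**Smith–Thom inequality.** *Let $T$ be a second countable locally compact Hausdorff space of finite covering dimension with $h(T)<\infty$, and let $G=\mathbb Z/2$ act on $T$. Then $h(T^G)\le h(T)$.*

## 3. The inequality holds fiber by fiber

Let $B=M(\mathbb C)^G$ and let $\pi:|\mathcal X(\mathbb R)|\to B$, $x\mapsto[x_{\mathbb C}]$. We first count the points in one fiber of $\pi$.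

**Definition (the extension $E$).** Let $x\in\mathcal X(\mathbb C)$ with $[x]\in B$, so $\sigma x\cong x$. Put $A=\mathrm{Aut}(x)$ and
$$E=\{(g,\varphi): g\in G,\ \varphi:gx\xrightarrow{\sim}x\},\qquad (g,\varphi)(g',\psi)=(gg',\ \varphi\circ g(\psi)).$$

This is a group, it contains $A$ as the normal subgroup $\{g=1\}$, and the index is $2$ because an isomorphism $\sigma x\to x$ exists. Since $(\sigma,\varphi)^2=(1,\varphi\circ\sigma(\varphi))$, descent data on $x$ are the same as involutions in $E\setminus A$. For $\alpha\in A$ we have $\alpha(\sigma,\varphi)\alpha^{-1}=(\sigma,\alpha\varphi\sigma(\alpha)^{-1})$. Hence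
$$\pi^{-1}([x])=\{\text{involutions of }E\setminus A\}/A\text{-conjugation},\tag{2}$$
and the real point given by the involution $r$ has automorphism group $C_A(r)$.

Two examples. For $\mathcal X=B\Gamma=[\mathrm{Spec}\,\mathbb R/\Gamma]$ we have $A=\Gamma(\mathbb C)$ and $E=\Gamma(\mathbb C)\rtimes\langle\sigma\rangle$. If $\Gamma(\mathbb C)=\mathbb Z/2$, then $E=(\mathbb Z/2)^2$ and there are two real points over the single point of $M(\mathbb C)$. Next, let $\mathbb Z/4$ (constant) act on $U=\mathrm{Spec}\,\mathbb C$ through $\mathbb Z/4\to\mathbb Z/2$, the nontrivial element of $\mathbb Z/2$ acting by complex conjugation. The two complex points $\pm i$ of $U$ form one class, with $A=\{0,2\}$. An isomorphism $\sigma(i)=-i\to i$ is $\gamma\in\{1,3\}$, and $\gamma\sigma(\gamma)=2\gamma=2$. So $E\cong\mathbb Z/4$ and there is no real point.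

**The count.** *The fiber of $\pi$ over $[x]$ has at most as many points as the fiber of $I_{\mathcal X}(\mathbb C)\to M(\mathbb C)$.* By (2) the first number is at most the number of $A$-orbits on the coset $E\setminus A$ under conjugation. By Burnside's lemma that number is
$$\frac1{|A|}\sum_{g\in A}\#\{e\in E\setminus A: eg=ge\}.$$
For given $g$ the set on the right is empty or a coset of $C_A(g)$. It is nonempty exactly if some $e\in E\setminus A$ fixes $g$, that is, if the conjugacy class of $g$ in $A$ is stable under $E$. The terms from one such class add up to $1$. So the number of orbits is the number of $E$-stable conjugacy classes of $A$, which is at most the number of all conjugacy classes of $A$.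

So the conjecture holds for $B\Gamma$, where all spaces are finite sets. An instance that matters below: let $\Gamma(\mathbb C)=A$ be abelian with $\sigma(a)=-a$. Then $a+\sigma(a)=0$ always, so every $a$ gives a real point, and $\delta$ changes $a$ into $a+\delta-\sigma(\delta)=a+2\delta$. The real points are $A/2A$, while the inertia has $|A|$ points. For $A=\mathbb Z/4$ these numbers are $2$ and $4$.

## 4. Sheets and monodromy

A sensible plan is now to globalize the count. Suppose that the stabilizers have constant order, so that $|\mathcal X(\mathbb R)|\to B$ and $I_{\mathcal X}(\mathbb C)\to M(\mathbb C)$ are coverings, with $m$ and $m'$ sheets. We know $m\le m'$, and Smith–Thom gives $h(B)\le h(M(\mathbb C))$. If both coverings are trivial, then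
$$h(|\mathcal X(\mathbb R)|)=m\,h(B)\le m'\,h(M(\mathbb C))=h(I_{\mathcal X}(\mathbb C)).$$

The plan stops exactly at the word "trivial". A connected double covering of $M(\mathbb C)$ can have much less cohomology than two copies of $M(\mathbb C)$, and even less than one copy: $S^n\to\mathbb{RP}^n$ has $h(S^n)=2$ and $h(\mathbb{RP}^n)=n+1$. So if monodromy merges sheets of the inertia without merging real sheets, the real side can win.

This can be arranged. Take stabilizer $A$ abelian with $\sigma=-1$, so that the real sheets are $A/2A$ by Section 3. Let a group $F$ of deck transformations act on $A$ by maps $a\mapsto a+(\text{element of }2A)$. Then $F$ is invisible on $A/2A$ but permutes the elements of $A$, which label the inertia sheets. We want two things: many elements in $A/2A$, and few elements of $A$ fixed by $F$. The stacks of Section 5 achieve both, and give the following.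

**Theorem 1.** *There is a smooth, geometrically irreducible, separated Deligne–Mumford stack $\mathcal X=[U/\Gamma]$ over $\mathbb R$ ($U$ affine of dimension $6$, $\Gamma$ a finite étale group scheme) with $h(|\mathcal X(\mathbb R)|)=128$ and $h(I_{\mathcal X}(\mathbb C))=112$.*

In particular the conjecture is false.

**Theorem 2.** *For all integers $b,k\ge1$, with $q=2^b$, there is a smooth separated DM stack $\mathcal X=[U/\Gamma]$ of the same type with*
$$h(|\mathcal X(\mathbb R)|)=q^{k^2+k+1},\qquad h(I_{\mathcal X}(\mathbb C))<2\,q^{k^2+2}.$$
*In particular (take $k=2$, $b\to\infty$) the ratio $h(|\mathcal X(\mathbb R)|)/h(I_{\mathcal X}(\mathbb C))$ is unbounded. Taking $k=3$, $b\to\infty$: for every $C$ and every $e<13/11$ there is $\mathcal X$ with $h(|\mathcal X(\mathbb R)|)>C\,h(I_{\mathcal X}(\mathbb C))^e$.*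

In the other direction there is a positive result.

**Theorem 3.** *Let $\mathcal X$ be a separated DM stack of finite type over $\mathbb R$ such that $4\nmid|\mathrm{Aut}(x)|$ for all $x\in\mathcal X(\mathbb C)$. Then $h(|\mathcal X(\mathbb R)|)\le h(I_{\mathcal X}(\mathbb C))$ (sheaf cohomology).*

The stabilizers in Theorem 1 have order $16$. The three theorems do not settle the case where the $2$-parts of the stabilizer orders are at most $8$ but $4$ or $8$ occurs.

## 5. A family of quotients with monodromy hidden in $2A$

Let $b,k,n\ge1$, $q=2^b$, $\mathbb F=\mathbb F_q$ and $N=n+1$.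

**Step 1: the groups.** This step builds $A$, and an action of $F$ on it that moves elements only by elements of $2A$. Put
$$Y=\mathbb F^k,\qquad F=\mathrm{Hom}_{\mathbb F}(Y,\mathbb F)\cong\mathbb F^k,\qquad W=(\mathbb Z/4)^b.$$
Then $W[2]=2W$ has order $2^b=q$; fix an additive isomorphism $\iota:\mathbb F\to W[2]$. Let $A=Y\oplus W$, and let $F$ act by
$$f\cdot(y,w)=(y,\ w+\iota(f(y))).$$
Each $f$ acts additively, and $f(f'(y,w))=(y,w+\iota(f'(y))+\iota(f(y)))=(f+f')(y,w)$. So $F$ acts by automorphisms. The action commutes with $-1$, because the maps are additive. Hence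
$$\sigma(a,f)=(-a,f)$$
is an involutive automorphism of $A\rtimes F$. It defines a finite étale group scheme $\Gamma$ over $\mathbb R$ with $\Gamma(\mathbb C)=A\rtimes F$, and a homomorphism from $\Gamma$ to the constant group $F$.

**Step 2: the space.** We need a space on which $F$ acts freely, whose quotient has a lot of cohomology, all of it visible on real points. Let
$$Q_n=\{x_0^2+\dots+x_n^2=1\}\subset\mathbb A^{n+1}_{\mathbb R},\qquad U=(Q_n)^{bk}.$$
It is smooth, affine and geometrically irreducible, of dimension $nbk$. Writing $f\in F$ as $f(y)=\sum_i c_iy_i$ with $c_i\in\mathbb F$, and choosing an $\mathbb F_2$-basis of $\mathbb F$, we identify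
$$F\cong\mathbb F^k\cong(\mathbb F_2^b)^k\cong\{\pm1\}^{bk}.$$
The $i$-th block of $b$ signs is determined by $c_i$. Let $F$ act on $U$ by these signs, one on each factor $Q_n$. Let $\Gamma$ act through $\Gamma\to F$, so $A$ acts trivially. Then $\mathcal X=[U/\Gamma]$ is a smooth, geometrically irreducible, separated DM stack of finite type.

The group $F$ acts freely on $U(\mathbb C)$: if $f\ne1$, some factor has sign $-1$, and $x=-x$ forces $x=0\notin Q_n(\mathbb C)$. So every geometric stabilizer is $A$, of order $q^{k+2}$.

**Step 3: the real points.** We apply (1). Let $(u,\gamma)$ be an object, $\gamma=(a,f)$; then $f\bar u=u$. If $f\ne1$, some factor $x$ of $u$ satisfies $-\bar x=x$. Then $x=is$ with $s$ real, and $\sum x_j^2=-|s|^2\neq1$, a contradiction. So $f=1$ and $u=\bar u\in U(\mathbb R)=(S^n)^{bk}$. The condition $\gamma\sigma(\gamma)=1$ reads $a-a=0$ and always holds. The object space is therefore $(S^n)^{bk}\times A$. For $\delta=(c,f)$ we compute, in $A\rtimes F$,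
$$\delta\,(a,1)\,\sigma(\delta)^{-1}=(c,1)\,(0,f)\,(a,1)\,(0,f)^{-1}\,(-c,1)^{-1}=(f(a)+2c,\ 1).$$
So $A$ acts on the labels $a$ by translations by $2A$, and
$$|\mathcal X(\mathbb R)|=\big((S^n)^{bk}\times A/2A\big)/F.$$
Since $\iota(f(y))\in2W$, the group $F$ acts trivially on $A/2A=Y\oplus W/2W$, a set with $q^kq=q^{k+1}$ elements. As $F$ is the full group of signs,
$$|\mathcal X(\mathbb R)|\cong(\mathbb{RP}^n)^{bk}\times(A/2A),\qquad h(|\mathcal X(\mathbb R)|)=q^{k+1}N^{bk}.\tag{3}$$

**Step 4: the inertia.** We find the components of $I_{\mathcal X}(\mathbb C)$ by computing the orbits of $F$ on $A$. Because $F$ acts freely on $U(\mathbb C)$, the equation $\gamma u=u$ forces $\gamma\in A$, so $J(\mathbb C)=U(\mathbb C)\times A$. The subgroup $A$ acts trivially on it, since $A$ is abelian and acts trivially on $U$. Hence $I_{\mathcal X}(\mathbb C)=(U(\mathbb C)\times A)/F$ with the quotient topology. For $y=0$, the $|W|=q^2$ elements $(0,w)$ are fixed by $F$. For each of the $q^k-1$ elements $y\ne0$, the map $F\to\mathbb F$, $f\mapsto f(y)$, is onto. So the orbits on $\{y\}\times W$ are the cosets of $W[2]$; there are $q^2/q=q$ of them,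 each with stabilizer $F_y=\{f:f(y)=0\}$. Therefore
$$I_{\mathcal X}(\mathbb C)=\coprod_{q^2}U(\mathbb C)/F\ \sqcup\ \coprod_{y\ne0}\ \coprod_{q}U(\mathbb C)/F_y.\tag{4}$$

**Step 5: from complex quadrics to spheres.** This step replaces $U(\mathbb C)$ by a product of spheres, compatibly with signs. A point of $Q_n(\mathbb C)$ is $p+is$ with $p,s$ real, $|p|^2-|s|^2=1$ and $p\cdot s=0$. In particular $p\ne0$. Put
$$H_t(p+is)=\sqrt{1+t^2|s|^2}\,\frac{p}{|p|}+its,\qquad t\in[0,1].$$
The real and imaginary parts are orthogonal and the difference of their squared lengths is $1$, so $H_t$ maps $Q_n(\mathbb C)$ to itself. $H_1$ is the identity because $|p|=\sqrt{1+|s|^2}$. $H_0(p+is)=p/|p|$ lies in $S^n$. Points of $S^n$ (where $s=0$, $|p|=1$) are fixed by all $H_t$. So this is a deformation retraction onto $S^n$, and it commutes with $-1$. Taking products, we get a deformation retraction of $U(\mathbb C)$ onto $(S^n)^{bk}$ that commutes with $F$. It descends to quotients, since for a finite group the quotient map is open and stays a quotient map after multiplication with $[0,1]$. Hence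
$$U(\mathbb C)/F'\simeq(S^n)^{bk}/F'\quad\text{for every subgroup }F'\subset F.\tag{5}$$
In particular $h(U(\mathbb C)/F)=h((\mathbb{RP}^n)^{bk})=N^{bk}$.

**Step 6: the merged sheets are cheap.** We bound $h(U(\mathbb C)/F_y)$ for $y\neq0$. Choose $i$ with $y_i\ne0$. On $F_y$ the equation $\sum c_jy_j=0$ determines $c_i$ from the other coordinates, which are free; so forgetting $c_i$ is an isomorphism $F_y\cong\mathbb F^{k-1}$. Split $(S^n)^{bk}=X_1\times X_2$, where $X_2=(S^n)^b$ is the $i$-th block and $X_1=(S^n)^{b(k-1)}$ consists of the others. Then $F_y$ acts on $X_1$ as the full group of signs, hence freely, and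
$$(X_1\times X_2)/F_y\longrightarrow X_1/F_y=(\mathbb{RP}^n)^{b(k-1)}$$
is a fiber bundle with fiber $X_2$, whose monodromy acts by signs on the factors of $X_2$. On $\mathrm H^*(S^n,\mathbb F_2)$ a sign acts trivially, as $\mathrm H^0$ and $\mathrm H^n$ are one-dimensional over $\mathbb F_2$; by Künneth the monodromy is trivial on $\mathrm H^*(X_2,\mathbb F_2)$. So the Serre spectral sequence has $E_2=\mathrm H^*(X_1/F_y)\otimes\mathrm H^*(X_2)$, and
$$h(U(\mathbb C)/F_y)\le h(X_1/F_y)\,h(X_2)=N^{b(k-1)}\cdot2^b=q\,N^{b(k-1)}.\tag{6}$$
Together with (4) this gives
$$h(I_{\mathcal X}(\mathbb C))\le q^2N^{bk}+(q^k-1)\,q^2\,N^{b(k-1)}.\tag{7}$$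

Compare (3) and (7). For $k=1$ the real side is $q^2N^b$, and the sheets with $y=0$ alone contribute that much, so there is no counterexample. For $k=2$ and $b=1$ the two sides are $8N^2$ and at most $4N^2+12N$, so the real side wins as soon as $N\ge4$, that is, $n\ge3$.

## 6. Three-spheres: the proof of Theorem 1

Take $b=1$, $k=2$, $n=3$. Then $q=2$, $A=(\mathbb Z/2)^2\oplus\mathbb Z/4$ has order $16$, $F=(\mathbb Z/2)^2$, and $U=Q_3\times Q_3$ has dimension $6$. By (3),
$$h(|\mathcal X(\mathbb R)|)=2^3\cdot4^2=128.$$

For the inertia we need the exact value, so we identify the spaces in (4), using (5). There are $q^2=4$ copies of $\mathbb{RP}^3\times\mathbb{RP}^3$, each with $h=16$. For each of the three $y\ne0$ there are $q=2$ copies of $(S^3\times S^3)/F_y$. For $y=(1,0)$ we have $F_y=\{c_1=0\}$ and the quotient is $S^3\times\mathbb{RP}^3$. For $y=(0,1)$ it is $\mathbb{RP}^3\times S^3$. For $y=(1,1)$ we have $c_1=c_2$, and the quotient is by $(u,v)\mapsto(-u,-v)$. View $S^3$ as the unit quaternions. Then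
$$(u,v)\mapsto(\pm u,\ u^{-1}v)$$
is well defined on the quotient, because $(-u)^{-1}(-v)=u^{-1}v$, and it is a homeomorphism onto $\mathbb{RP}^3\times S^3$ with inverse $(\pm u,w)\mapsto[(u,uw)]$. So all three quotients have $h=4\cdot2=8$, and
$$h(I_{\mathcal X}(\mathbb C))=4\cdot16+3\cdot2\cdot8=64+48=112<128.$$
This proves Theorem 1. $\blacksquare$

**Remark (dimension 5).** Keep $\Gamma$ and take $U=Q_2\times Q_3$. Steps 3 to 5 apply word for word with $S^2\times S^3$ in place of the product of equal spheres. The real points are $8$ copies of $\mathbb{RP}^2\times\mathbb{RP}^3$, so $h(|\mathcal X(\mathbb R)|)=8\cdot12=96$. The inertia consists of $4$ copies of $\mathbb{RP}^2\times\mathbb{RP}^3$ and two copies each of $\mathbb{RP}^2\times S^3$ ($h=6$), $S^2\times\mathbb{RP}^3$ ($h=8$), and the diagonal quotient. The last is an $S^3$-bundle over $\mathbb{RP}^2$, so $h\le6$ as in Step 6. Hence $h(I_{\mathcal X}(\mathbb C))\le48+2(6+8+6)=88<96$.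

## 7. Unbounded ratio and the exponent $13/11$: the proof of Theorem 2

Given $b,k\ge1$, take $n=2^k-1$, so $N=2^k$ and $N^b=2^{bk}=q^k$. Then (3) gives
$$h(|\mathcal X(\mathbb R)|)=q^{k+1}(q^k)^k=q^{k^2+k+1},$$
and (7) gives
$$h(I_{\mathcal X}(\mathbb C))\le q^2q^{k^2}+(q^k-1)\,q^2\,q^{k^2-k}<2\,q^{k^2+2},$$
since the second term is less than $q^k\cdot q^2q^{k^2-k}=q^{k^2+2}$. So the ratio exceeds $q^{k-1}/2$, and for $k=2$ it tends to infinity with $b$.

For $k=3$ the real side is $q^{13}$ and $h(I_{\mathcal X}(\mathbb C))<2q^{11}$. Let $C$ and $e<13/11$ be given. We may assume $C>0$. Since $h(I_{\mathcal X}(\mathbb C))\ge1$, replacing $e$ by $\max(e,0)$ does not decrease $h(I_{\mathcal X}(\mathbb C))^e$, so we may assume $e\ge0$. Then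
$$C\,h(I_{\mathcal X}(\mathbb C))^e\le C\,2^e\,q^{11e}<q^{13}$$
for $q=2^b$ large, because $11e<13$. This proves Theorem 2. $\blacksquare$

The choice $k=3$ is the best one in this family of bounds: the exponent is $\frac{k^2+k+1}{k^2+2}=1+\frac{k-1}{k^2+2}$, with values $7/6,\ 13/11,\ 7/6$ at $k=2,3,4$. It is decreasing for real $k\ge3$, as the derivative of $\frac{k-1}{k^2+2}$ has the sign of $-k^2+2k+2$.

## 8. Properness of the map from real points to the coarse space

The rest of the lecture proves Theorem 3. Let $S=|\mathcal X(\mathbb R)|$, and keep $M$, $B=M(\mathbb C)^G$ and $\pi:S\to B$ from above. We may assume $h(I_{\mathcal X}(\mathbb C))<\infty$. The plan is this: if $4\nmid|\mathrm{Aut}(x)|$, then $\pi$ is at most two-to-one, and it is two-to-one only over points with even stabilizer, where the inertia has a spare sheet. A sheaf sequence on $B$ turns this into cohomology. First we need $\pi$ to be a good map of good spaces.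

**Step 1: proper maps are closed on real points.** This is the tool for everything topological. *If $f:\mathcal Y\to\mathcal X$ is proper and representable by schemes, then $|\mathcal Y(\mathbb R)|\to|\mathcal X(\mathbb R)|$ is continuous and closed.* Continuity: a test morphism $T\to\mathcal Y$ composed with $f$ is a test morphism to $\mathcal X$. Closedness: let $C\subset|\mathcal Y(\mathbb R)|$ be closed, let $T\to\mathcal X$ be a test morphism, and put $T'=\mathcal Y\times_{\mathcal X}T$, a scheme proper over $T$. A point $t\in T(\mathbb R)$ lies in the preimage of $f(C)$ exactly if its image in $\mathcal X(\mathbb R)$ is isomorphic to $f(y)$ for some $y$ with class in $C$. Such a $y$ with the isomorphism is a real point of $T'$ over $t$. So the preimage of $f(C)$ in $T(\mathbb R)$ is the image under $T'(\mathbb R)\to T(\mathbb R)$ of the preimage of $C$ in $T'(\mathbb R)$. The latter is closed, as $T'\to\mathcal Y$ is a test morphism. Finally $T'(\mathbb R)\to T(\mathbb R)$ is closed: $T'(\mathbb C)\to T(\mathbb C)$ is proper and $T'(\mathbb R)$ is closed in $T'(\mathbb C)$. So $f(C)$ has closed preimage in every $T(\mathbb R)$.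

**Step 2: a proper cover by a scheme that sees all real points.** A proper cover $V\to\mathcal X$ hits every complex point, but a real point of $\mathcal X$ need not lift to $V(\mathbb R)$. We repair this by using descent data on complex points of $V$. By Edidin–Hassett–Kresch–Vistoli (*Brauer groups and quotient stacks*, Thm 2.7) there is a finite surjective $V_0\to\mathcal X$ with $V_0$ a scheme; it is separated of finite type. By Chow's lemma there is a proper surjective $V\to V_0$ with $V$ quasi-projective over $\mathbb R$. So $V\to\mathcal X$ is proper and surjective. Put $R=V\times_{\mathcal X}V$. It is finite over $V\times V$, hence a quasi-projective scheme. Its points are the triples $(v,v',\varphi)$ with $\varphi:v'\xrightarrow{\sim}v$ in $\mathcal X$, and it has the involution $\mathrm{inv}(v,v',\varphi)=(v',v,\varphi^{-1})$.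

Let $s=\mathrm{inv}\circ\sigma$ on $R_{\mathbb C}$. Since $\mathrm{inv}$ is defined over $\mathbb R$, $s$ is an involution, semilinear over $\mathbb C$. By Galois descent, effective for quasi-projective schemes, there is a real scheme $\mathcal W$ with $\mathcal W_{\mathbb C}=R_{\mathbb C}$ and conjugation $s$. Let $\xi:R_{\mathbb C}\to\mathcal X$ be $pr_1$ followed by $V_{\mathbb C}\to\mathcal X$. Because $pr_1\circ\mathrm{inv}=pr_2$, the pullback $s^*\xi$ is the object given by $pr_2$, so the universal isomorphism is $\varphi:s^*\xi\to\xi$. It satisfies $\varphi\circ s^*\varphi=1$ because $\mathrm{inv}$ turns $\varphi$ into $\varphi^{-1}$. This is a descent datum, so $\xi$ descends to a morphism $\mathcal W\to\mathcal X$. It is proper, since over $\mathbb C$ it is the composite of $pr_1$ (a base change of $V\to\mathcal X$) and $V_{\mathbb C}\to\mathcal X_{\mathbb C}$. It is representable by schemes, as is every morphism from a scheme to $\mathcal X$. The fixed points of $s$ are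
$$\mathcal W(\mathbb R)=\{(v,\varphi):v\in V(\mathbb C),\ \varphi:\sigma v\xrightarrow{\sim}v\text{ in }\mathcal X(\mathbb C),\ \varphi\,\sigma(\varphi)=1\},$$
and $(v,\varphi)$ maps to the real point of $\mathcal X$ with descent datum $\varphi$.

**Step 3: $S$ is locally compact Hausdorff.** The map $\mathcal W(\mathbb R)\to S$ is surjective: given $x\in\mathcal X(\mathbb R)$, choose $v\in V(\mathbb C)$ with $v\cong x_{\mathbb C}$, and transport the descent datum. It is continuous and closed by Step 1. Its fiber over $x$ is the image of $(\mathcal W\times_{\mathcal X}\mathrm{Spec}\,\mathbb R)(\mathbb R)$, the real points of a proper scheme, hence compact. So it is a perfect map from a locally compact Hausdorff space onto $S$. Therefore $S$ is Hausdorff and locally compact, with the quotient topology from $\mathcal W(\mathbb R)$.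

**Step 4: $\pi$ is continuous, proper and closed.** The set $\mathcal W(\mathbb R)$ is closed in $R(\mathbb C)$, as the fixed set of an involution. The maps $R(\mathbb C)\xrightarrow{pr_1}V(\mathbb C)\to M(\mathbb C)$ are proper, since $R\to V\to\mathcal X\to M$ are proper. So $\mathcal W(\mathbb R)\to B$ is continuous and proper, hence closed. Now pass to $S$. The map $\pi$ is continuous by the quotient topology. For $K\subset B$ compact, $\pi^{-1}(K)$ is the image of the preimage of $K$ in $\mathcal W(\mathbb R)$, so it is compact. For $C\subset S$ closed, $\pi(C)$ is the image of the preimage of $C$ in $\mathcal W(\mathbb R)$, so it is closed.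

**Step 5: two open and closed pieces of the inertia.** We show where the right side of the inequality gets its cohomology. The inertia stack is finite and unramified over $\mathcal X$, because the diagonal of $\mathcal X$ is. A section of an unramified morphism is an open immersion, and a section of a separated morphism is a closed immersion. So the unit section is open and closed in the inertia stack. Its preimage under squaring, $\{z^2=1\}$, is open and closed too. Removing the unit section, we see that the substack $\mathcal Z$ of pairs $(x,z)$ with $z$ of order exactly $2$ is open and closed. Thus the inertia stack contains $\mathcal X\sqcup\mathcal Z$ as an open and closed substack. The map to the coarse space is a homeomorphism on underlying spaces, so $I_{\mathcal X}$ contains $M\sqcup\mathcal Z^c$ as open and closed subspace, where $\mathcal Z^c$ is the coarse space of $\mathcal Z$. Hence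
$$h(I_{\mathcal X}(\mathbb C))\ge h(M(\mathbb C))+h(\mathcal Z^c(\mathbb C)).\tag{8}$$

## 9. Involutions in $E$ when $4\nmid|A|$

We determine the fibers of $\pi$ by group theory. Let $[x]\in B$, with $A$ and $E$ as in Section 3. Then $|E|=2|A|$. By (2) we count the $A$-classes of involutions in $E\setminus A$. We also record when some $e\in E\setminus A$ has $e^2$ of order $2$, because that condition will turn out to be closed.

**Case (i): $|A|$ odd.** The Sylow $2$-subgroups of $E$ have order $2$. So involutions exist, they lie outside $A$, and they are all conjugate in $E$. They are already conjugate under $A$: if $r$ is one of them, every element of $E$ is $a$ or $ar$ with $a\in A$, and $ar$ conjugates $r$ as $a$ does. So the fiber is one point. No $e\in E\setminus A$ has $e^2$ of order $2$, since $e^2\in A$ has odd order.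

**Case (ii): $|A|=2\cdot$odd.** In the regular representation of $A$ an involution is a product of $|A|/2$ transpositions, an odd number. So the sign gives a subgroup $O\subset A$ of index $2$ and odd order. It consists of all elements of odd order in $A$, so it is unique and characteristic. Involutions of $A$ generate its Sylow $2$-subgroups; so they form one conjugacy class, and their number is odd. As $O$ is characteristic in the normal subgroup $A$, it is normal in $E$. Let $P$ be a Sylow $2$-subgroup of $E$; it has order $4$ and meets $O$ trivially, so $P\cong E/O$. Since $P\not\subset A$, we have $PA=E$ and $|P\cap A|=2$.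

*If $P\cong\mathbb Z/4$:* every involution of $E$ is conjugate to the one involution of $P$, which lies in $P\cap A\subset A$. As $A$ is normal, all involutions lie in $A$. So the fiber is empty. A generator $e$ of $P$ lies in $E\setminus A$, and $e^2$ has order $2$.

*If $P\cong(\mathbb Z/2)^2$:* an involution of $E\setminus A$ maps to one of the two elements $c$ of $(E/O)\setminus(A/O)$. The preimage of $\langle c\rangle$ in $E$ is a group of order $2|O|$; its involutions are the involutions of $E$ over $c$. By the argument of case (i), with $O$ in place of $A$, they exist and form one $O$-class. Conjugation by $A$ on the abelian group $E/O$ is trivial, so involutions over different $c$ are never $A$-conjugate. So the fiber has exactly two points, distinguished by their images in $E/O$. No element of $E$ has order $4$, because it would lie in a conjugate of $P$. So no $e\in E\setminus A$ has $e^2$ of order $2$.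

The examples of Section 3 with $A=\mathbb Z/2$ show both possibilities for $P$. In $[\mathbb A^1/\pm1]$ the point $t=0$ is of type $(\mathbb Z/2)^2$.

From now on assume $4\nmid|\mathrm{Aut}(x)|$ for all $x\in\mathcal X(\mathbb C)$. Then one of the two cases always applies.

## 10. The loci of even stabilizers

**Step 6: the even locus, and Smith–Thom twice.** We rewrite (8) in terms of fixed point sets. Let $Z\subset M(\mathbb C)$ be the locus where $|\mathrm{Aut}(x)|$ is even. It is $G$-stable. The map $\mathcal Z^c(\mathbb C)\to M(\mathbb C)$ is proper, because $\mathcal Z\to\mathcal X$ is finite and $\mathcal X\to M$ is proper. Its fiber over $[x]$ is the set of conjugacy classes of involutions in $\mathrm{Aut}(x)$; there is one such class if $[x]\in Z$, by case (ii), and none otherwise. So the map is injective with image $Z$. Hence $Z$ is closed and homeomorphic to $\mathcal Z^c(\mathbb C)$. By (8), and by the Smith–Thom inequality applied to $M(\mathbb C)$ and to $Z$,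
$$h(I_{\mathcal X}(\mathbb C))\ge h(M(\mathbb C))+h(Z)\ge h(B)+h(Z^G).\tag{9}$$

**Step 7: splitting off the points without real lifts.** We show that $\pi(S)$ is open and closed in $B$. Let $Z_0\subset Z^G$ be the locus with $P\cong\mathbb Z/4$, let $Z_1=Z^G\setminus Z_0$, and let $B'=\pi(S)$. By Section 9, a fiber of $\pi$ is empty exactly over $Z_0$, so $B=B'\sqcup Z_0$. The set $B'$ is closed by Step 4. To see that $Z_0$ is closed, consider
$$P_4=\{(v,\varphi):v\in V(\mathbb C),\ \varphi:\sigma v\xrightarrow{\sim}v,\ \varphi\,\sigma(\varphi)\in\mathrm{Aut}(v)\text{ of order exactly }2\}\subset R(\mathbb C).$$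
The triples $(v,\sigma v,\varphi)$ form a closed subset of $R(\mathbb C)$. On it, $(v,\varphi)\mapsto(v,\varphi\,\sigma(\varphi))$ is a continuous map to the complex points of the pullback to $V$ of the inertia stack, being built from conjugation and composition in $R$. In this pullback, $V\times_{\mathcal X}\mathcal Z$ is open and closed. So $P_4$ is closed in $R(\mathbb C)$, hence proper over $M(\mathbb C)$, and its image is closed. Every class in $M(\mathbb C)$ is represented by some $v\in V(\mathbb C)$, so the image consists of the $[x]\in B$ such that some $e\in E\setminus A$ has $e^2$ of order $2$. By Section 9 this is $Z_0$. So $Z_0$ is closed, and $B=B'\sqcup Z_0$ and $Z^G=Z_1\sqcup Z_0$ are decompositions into open and closed subsets, with $Z_1=Z^G\cap B'$.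

## 11. A double covering obtained by twisting

Let $S_1=\pi^{-1}(Z_1)$. By Section 9 the map $S_1\to Z_1$ is exactly two-to-one. We show that it is a double covering.

**Step 8: real points with a chosen involution.** This step identifies $S_1$ with $|\mathcal Z(\mathbb R)|$, so that each point of $S_1$ carries an involution by which we can twist. The morphism $\mathcal Z\to\mathcal X$ is finite, so by Step 1 the induced map $\kappa:|\mathcal Z(\mathbb R)|\to S$ is continuous and closed. Its image lies in $S_1$: if $(x,z)\in\mathcal Z(\mathbb R)$ then $|\mathrm{Aut}(x_{\mathbb C})|$ is even, so $[x_{\mathbb C}]\in Z\cap B'=Z_1$. Conversely, let $x\in S_1$ be given by the involution $r\in E\setminus A$. Conjugation by $r$ permutes the involutions of $A$, is of order at most $2$, and their number is odd. So it fixes one of them, and $C_A(r)$, the automorphism group of the real point $x$, contains an involution $z$. Hence $(x,z)\in\mathcal Z(\mathbb R)$ lifts $x$. Now $|C_A(r)|$ is even and divides $|A|$, so it is $2\cdot$odd, and its involutions form one $C_A(r)$-class. So any two lifts $(x,z)$, $(x,z')$ are isomorphic. Thus $\kappa$ is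 injective with image $S_1$, and, being closed and continuous, it is a homeomorphism onto $S_1$.

**Step 9: twisting.** We construct the involution that exchanges the two points of each fiber. Let $T$ be a scheme over $\mathbb R$, $(x,z)\in\mathcal Z(T)$, let $s$ be the conjugation of $T_{\mathbb C}$, and let $\psi:s^*x_{\mathbb C}\to x_{\mathbb C}$ be the descent datum of $x|_{T_{\mathbb C}}$. Since $z$ is defined over $T$, $z\psi=\psi\,s^*z$. Replace $\psi$ by $z\psi$. Then
$$z\psi\circ s^*(z\psi)=z\,\psi\,s^*(z)\,s^*(\psi)=z\,z\,\psi\,s^*(\psi)=z^2=1,$$
so this is a descent datum, and it gives an object $x'$ over $T$. Since $z(z\psi)=(z\psi)s^*z$, the automorphism $z$ descends to $x'$. We get a new object of $\mathcal Z(T)$, functorially in $(x,z)$ and in $T$. Let $\tau$ be the induced map on $|\mathcal Z(\mathbb R)|$. For a test morphism $T\to\mathcal Z$, the composite $T(\mathbb R)\to|\mathcal Z(\mathbb R)|\xrightarrow{\tau}|\mathcal Z(\mathbb R)|$ is the map induced by the twisted morphism $T\to\mathcal Z$, so it is continuous. Hence $\tau$ is continuous. Twisting twice multiplies $\psi$ by $z^2=1$, so $\tau^2=1$. The complex object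 is not changed, so $\tau$ preserves $\pi\kappa$.

**Step 10: the covering.** On a point given by $r=(\sigma,\varphi)$ and $z$, twisting replaces $r$ by $(\sigma,z\varphi)=zr$. As $z\notin O$, the images of $r$ and $zr$ in $E/O$ differ, and by Section 9 they give different points of the fiber of $\pi$. So $\tau$, transported to $S_1$ by $\kappa$, is free and preserves the fibers of $S_1\to Z_1$. Since these have two points, they are exactly the orbits of $\tau$. As $S_1$ is Hausdorff and $\tau$ is a free involution, $S_1\to S_1/\tau$ is a double covering. The map $S_1/\tau\to Z_1$ is a continuous bijection, and it is closed because $\pi$ is closed and $S_1=\pi^{-1}(Z_1)$. So it is a homeomorphism, and $S_1\to Z_1$ is a double covering.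

## 12. A rank-one quotient sheaf and the proof of Theorem 3

**Step 11: from fibers to cohomology.** It remains to compare $\mathrm H^*(S)$ with $\mathrm H^*(B')$ and $\mathrm H^*(Z_1)$. The map $\pi:S\to B'$ is a proper surjection of locally compact Hausdorff spaces with finite, hence discrete, fibers. By proper base change the stalk of $R^i\pi_*\mathbb F_2$ at $b$ is $\mathrm H^i(\pi^{-1}(b),\mathbb F_2)$. So $R^i\pi_*\mathbb F_2=0$ for $i>0$, the stalk of $\pi_*\mathbb F_2$ at $b$ is $\prod_{\pi^{-1}(b)}\mathbb F_2$, and $\mathrm H^*(S)=\mathrm H^*(B',\pi_*\mathbb F_2)$. As $\pi$ is surjective onto $B'$, there is an exact sequence on $B'$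
$$0\to\mathbb F_2\to\pi_*\mathbb F_2\to\mathcal Q\to0.\tag{10}$$
Off the closed set $Z_1$ the stabilizer is odd and the fiber of $\pi$ is one point, so $\mathcal Q$ vanishes there. By proper base change $(\pi_*\mathbb F_2)|_{Z_1}$ is the direct image of $\mathbb F_2$ under $S_1\to Z_1$, a double covering by Step 10. So $\mathcal Q|_{Z_1}$ is locally constant of rank $2-1=1$. A locally constant $\mathbb F_2$-sheaf of rank one is constant, because $\mathbb F_2^\times=1$. Hence $\mathcal Q$ is the extension by zero of $\mathbb F_2$ from the closed set $Z_1$, and $\mathrm H^*(B',\mathcal Q)=\mathrm H^*(Z_1,\mathbb F_2)$.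

The long exact sequence of (10) gives the first inequality below. The second holds because $B'$ and $Z_1$ are open and closed in $B$ and $Z^G$ by Step 7, and the third is (9):
$$h(S)\le h(B')+h(Z_1)\le h(B)+h(Z^G)\le h(I_{\mathcal X}(\mathbb C)).$$
This proves Theorem 3. $\blacksquare$

On the stack of Section 1 we can read off every term. There $S$ is the two half-lines, $B=B'=\mathbb R$ is the real $t$-line, and $Z=Z^G=Z_1=\{0\}$. The chain reads $2\le1+1\le1+1\le2$.
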